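# Torsion of order $p$ in matching complexes: from $\mathsf M_n$ to $\mathsf M_{n+2}$

## 1. Torsion away from the eigenvalue zero

A matching on a set $X$ is a collection of pairwise disjoint two-element subsets (edges) of $X$. The **matching complex** $\mathsf M_n$ is the simplicial complex whose vertices are the edges on $[n]=\{1,\dots,n\}$ and whose faces are the matchings on $[n]$. A matching with $k$ edges is a face of dimension $k-1$. We write $\tilde H_d(\mathsf M_n;\mathbb Z)$ for reduced simplicial homology.

Here is the question. Suppose $\tilde H_d(\mathsf M_n;\mathbb Z)$ contains an element of order $p$. Add two vertices and go up one degree: does $\tilde H_{d+1}(\mathsf M_{n+2};\mathbb Z)$ again contain an element of order $p$? And can the step be repeated forever? We begin with a situation in which one step is easy, prove it, and then see what is missing in general. Throughout, $p$ is an odd prime, the letters $i,j$ denote elements of $\mathbb F_p=\mathbb Z/p$, and all modules are finitely generated.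

**Small complexes.** $\mathsf M_2$ is a point. $\mathsf M_3$ is three points, so $\tilde H_0=\mathbb Z^2$. $\mathsf M_4$ is three disjoint segments, one for each of $\{12,34\}$, $\{13,24\}$, $\{14,23\}$, so $\tilde H_0=\mathbb Z^2$ and $\tilde H_1=0$. $\mathsf M_5$ is a graph with $10$ vertices and $15$ edges. It is connected, since two edges $ab$, $ac$ sharing a point are both joined to the edge on the remaining two points. So $\tilde H_0=0$ and $\tilde H_1=\mathbb Z^{15-10+1}=\mathbb Z^6$. Thus there is no torsion for $n\le 5$. The group that will matter to us, $\tilde H_4(\mathsf M_{14};\mathbb Z)$, comes from a chain group of rank $14!/(2^5\,5!\,4!)=945945$, and we will not touch it by hand.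

**Indexing by uncovered vertices.** Let $\mathbb Z_{(p)}$ be the ring of rationals with denominator prime to $p$. Let $C_s(n)$ be the free $\mathbb Z_{(p)}$-module on oriented matchings $\sigma=e_1\wedge\dots\wedge e_k$ on $[n]$ leaving exactly $s$ vertices uncovered, so $n=2k+s$. Reordering the $e_j$ changes the sign by the sign of the permutation; an edge is an unordered pair. The empty matching is included. The symmetric group $S_n$ acts by $g\sigma=ge_1\wedge\dots\wedge ge_k$, and the boundary is
$$\partial\sigma=\sum_j(-1)^{j-1}\sigma_j,\qquad \sigma_j=\sigma\text{ with }e_j\text{ omitted},\qquad \partial:C_s(n)\to C_{s+2}(n).$$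
Let $H_s(n)$ be the homology at $C_s(n)$, and $H_s(n;\mathbb F_p)$ the same with $\mathbb F_p$ in place of $\mathbb Z_{(p)}$. Since $k=d+1$ in dimension $d$, we have $H_s(n)=\tilde H_d(\mathsf M_n;\mathbb Z_{(p)})$ with $s=n-2d-2$. The point of this indexing is that passing from $(d,n)$ to $(d+1,n+2)$ keeps $s$ fixed. Put
$$T_s(n)=\{h\in H_s(n): ph=0\},$$
a finite-dimensional $\mathbb F_pS_n$-module. As $\mathbb Z_{(p)}$ is flat over $\mathbb Z$, $H_s(n)=\tilde H_d(\mathsf M_n;\mathbb Z)\otimes\mathbb Z_{(p)}$, and this tensor product keeps $p$-power torsion and kills other torsion. So $T_s(n)\ne0$ if and only if $\tilde H_d(\mathsf M_n;\mathbb Z)$ has elements of order $p$. The question is now: *does $T_s(n)\neq 0$ imply $T_s(n+2)\ne0$?*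

For example $H_0(0)=\mathbb Z_{(p)}$ and $H_1(1)=\mathbb Z_{(p)}$ (the empty matching), all $H_s(2)$ vanish, and $H_1(3)$, $H_2(4)$, $H_1(5)$ are free of ranks $2,2,6$, while $H_0(4)=H_3(5)=0$.

**The sum of all transpositions.** Let $Z_m\in\mathbb ZS_m$ be the sum of all transpositions. It is central. The next lemma is the source of all control over the symmetric group action.

**Lemma 1.** $Z_n$ acts as $0$ on $H_s(n)$, and likewise on $H_s(n;\mathbb F_p)$.

*Proof.* We show that $Z_n$ is chain homotopic to $0$. For $\sigma$ with set $W$ of uncovered vertices, $|W|=s$, put $\eta\sigma=\sum_{b\subset W,\,|b|=2}b\wedge\sigma$. We claim $\partial\eta+\eta\partial=Z_n$. First, $\partial(b\wedge\sigma)=\sigma-b\wedge\partial\sigma$ gives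
$$\partial\eta\sigma=\tbinom s2\sigma-\sum_{b\subset W}b\wedge\partial\sigma .$$
Second, the uncovered set of $\sigma_j$ is $W\cup e_j$, so
$$\eta\partial\sigma=\sum_j(-1)^{j-1}\sum_{b\subset W\cup e_j}b\wedge\sigma_j .$$
In this second sum the terms with $b\subset W$ cancel the last sum in the first formula. The term $b=e_j$ gives $(-1)^{j-1}e_j\wedge\sigma_j=\sigma$, so these terms contribute $k\sigma$. The remaining terms have $b=\{a,c\}$ with $a\in W$ and $e_j=\{c,d\}$; such a term is $\sigma$ with $e_j$ replaced by $\{a,c\}$, which is $(a\,d)\sigma$. Hence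
$$(\partial\eta+\eta\partial)\sigma=\Big(\tbinom s2+k\Big)\sigma+\sum_{a\in W,\;d\notin W}(a\,d)\sigma .$$
Now compute $Z_n\sigma$. Transpositions inside $W$ fix $\sigma$ and contribute $\binom s2\sigma$. Those exchanging the two ends of an edge fix $\sigma$ and contribute $k\sigma$. Those with exactly one point in $W$ contribute the last sum. Finally take two edges $\{c,d\},\{c',d'\}$ of $\sigma$, in this order. Then $(c\,c')$ turns the pair into $\{c',d\},\{c,d'\}$, and $(d\,d')$ turns it into $\{c,d'\},\{c',d\}$: the same edges in the opposite order, so $(c\,c')\sigma+(d\,d')\sigma=0$. In the same way $(c\,d')$ gives $\{d',d\},\{c',c\}$ and $(d\,c')$ gives $\{c,c'\},\{d,d'\}$, so these two cancel. The two expressions agree. $\square$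

**Content of a box.** The box in row $r$ and column $c$ of a partition has content $c-r$. We use three textbook facts about the Specht modules $S^\lambda$ over $\mathbb Q$. The $S^\lambda$ are the simple $\mathbb QS_m$-modules. The element $Z_m$ acts on $S^\lambda$ by the sum of the contents of $\lambda$. The branching rule holds: $\operatorname{Res}S^\lambda$ (to $S_{m-1}$) is the direct sum of the $S^{\lambda-A}$ over removable boxes $A$, and $\operatorname{Ind}S^\lambda$ (to $S_{m+1}$) is the direct sum of the $S^{\lambda+A}$ over addable boxes $A$.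

Lemma 1 already identifies small cases over $\mathbb Q$. For $m=4$ the content sums of $(4),(3,1),(2,2),(2,1,1),(1^4)$ are $6,2,0,-2,-6$, so $H_2(4;\mathbb Q)$, of dimension $2=\dim S^{(2,2)}$, is $S^{(2,2)}$. For $m=5$ the content sums of $(5),(4,1),(3,2),(3,1,1)$ are $10,5,2,0$ and the other three partitions have the negatives $-2,-5,-10$, so $H_1(5;\mathbb Q)$, of dimension $6=\dim S^{(3,1,1)}$, is $S^{(3,1,1)}$. Likewise $H_1(3;\mathbb Q)=S^{(2,1)}$.

**Deleting the vertex $n$.** We need to compare $n$ with $n-2$. Let $n\ge2$. The matchings not covering $n$ span a subcomplex whose term in place $s$ is $C_{s-1}(n-1)$. The quotient complex has basis $\{x,n\}\wedge\tau$ with $\tau$ a matching on $[n-1]\setminus\{x\}$ leaving $s$ points uncovered, and there $\partial(\{x,n\}\wedge\tau)=\tau-\{x,n\}\wedge\partial\tau\equiv-\{x,n\}\wedge\partial\tau$. The map $g\otimes\tau\mapsto\{g(n-1),n\}\wedge g\tau$ is well defined because $S_{n-2}$ fixes $n-1$, and it identifies the quotient, up to the sign of the differential, with $\operatorname{Ind}_{S_{n-2}}^{S_{n-1}}C_s(n-2)$.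 Induction is exact, so it commutes with homology. The subcomplex has homology $H_{s-1}(n-1)$ in place $s$ and $H_{s+1}(n-1)$ in place $s+2$. The long exact sequence therefore reads, as a sequence of $\mathbb Z_{(p)}S_{n-1}$-modules,
$$H_{s-1}(n-1)\xrightarrow{\ \alpha\ }H_s(n)\xrightarrow{\ \beta\ }\operatorname{Ind}_{S_{n-2}}^{S_{n-1}}H_s(n-2)\xrightarrow{\ \omega\ }H_{s+1}(n-1),\tag{1}$$
and the same holds with $\mathbb F_p$-coefficients. Modules with a negative index $s$ are zero.

**Splitting by residues.** The eigenvalues of $Z_m$ are integers, and we want to sort them modulo $p$ while still working over $\mathbb Z_{(p)}$. Let $A$ be an endomorphism of a $\mathbb Z_{(p)}$-module $M$ with $\prod_{c\in E}(A-c)=0$ for a finite set $E$ of integers, and put $P_i(z)=\prod_{c\in E,\,c\equiv i}(z-c)$. If $c\not\equiv c'$ mod $p$, then $c-c'$ is a unit of $\mathbb Z_{(p)}$, so the $P_i$ are pairwise comaximal in $\mathbb Z_{(p)}[z]$. The Chinese remainder theorem gives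
$$M=\bigoplus_i M_{(i)},\qquad M_{(i)}=\ker P_i(A),$$
and the projections are polynomials in $A$. Hence $M\mapsto M_{(i)}$ is functorial for maps commuting with the operators $A$ (with $E$ fixed), and exact. Two special cases will be used all the time.

- If $pM=0$, then $P_i(A)$ is a power of $A-i$, so $M_{(i)}$ is the generalized $i$-eigenspace of $A$, and all eigenvalues lie in $\mathbb F_p$.
- If $A=0$ on $M$, then $M_{(i)}=0$ for $i\ne0$, because $P_i(0)$ is a product of integers prime to $p$, a unit.

This applies to $A=Z_m$: over $\mathbb Q$ it acts on every $S^\lambda$ by an integer, so $\prod_{c\in E}(Z_m-c)$ acts as zero on the semisimple regular module $\mathbb QS_m$ when $E$ is the set of content sums of partitions of $m$. Hence this product is $0$ in $\mathbb ZS_m$.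

Now write $X_m=Z_m-Z_{m-1}=\sum_{k<m}(k\,m)$, so $X_1=0$. This element commutes with $S_{m-1}$. On $\operatorname{Ind}_{S_m}^{S_{m+1}}M$ define $X'(g\otimes u)=gX_{m+1}\otimes u$. It is well defined since $X_{m+1}$ centralizes $S_m$, it is $S_{m+1}$-linear, and since $Z_{m+1}=X_{m+1}+Z_m$,
$$Z_{m+1}(g\otimes u)=X'(g\otimes u)+g\otimes Z_mu.\tag{2}$$
By Lemma 1 and (2), with either coefficients,
$$\begin{aligned}&X_{n+2}=-Z_{n+1}\ \text{ on }H_s(n+2),\\ &Z_{n+1}=X'\ \text{ on }\operatorname{Ind}_{S_n}^{S_{n+1}}H_s(n),\\ &Z_{n+1}=0\ \text{ on }H_{s\pm1}(n+1).\end{aligned}\tag{3}$$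

**Proposition 2 (the easy case).** Let $i\ne0$. Then $\beta$ restricts to an isomorphism of $S_{n+1}$-modules from the generalized $i$-eigenspace of $Z_{n+1}$ on $T_s(n+2)$ onto the generalized $i$-eigenspace of $Z_{n+1}$ on $\operatorname{Ind}_{S_n}^{S_{n+1}}T_s(n)$. In particular, if $Z_{n+1}$ is not nilpotent on $\operatorname{Ind}T_s(n)$, then $T_s(n+2)\ne0$.

*Proof.* Take sequence (1) with $n$ replaced by $n+2$, and take $(i)$-parts with respect to $Z_{n+1}$. By (3) the outer terms have $Z_{n+1}=0$, so their $(i)$-parts vanish, and exactness gives $\beta:H_s(n+2)_{(i)}\cong(\operatorname{Ind}H_s(n))_{(i)}$. Now take the elements killed by $p$ on both sides. On the left they form $T_s(n+2)_{(i)}$. On the right, $\mathbb Z_{(p)}S_{n+1}$ is free over $\mathbb Z_{(p)}S_n$, so the elements of $\operatorname{Ind}H_s(n)$ killed by $p$ form $\operatorname{Ind}T_s(n)$, and we get $(\operatorname{Ind}T_s(n))_{(i)}$. Both are the generalized eigenspaces in question. If $Z_{n+1}$ is not nilpotent, some eigenvalue $i\in\mathbb F_p$ is nonzero. $\square$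

## 2. What goes wrong at the eigenvalue zero

In general $Z_{n+1}$ may be nilpotent on $\operatorname{Ind}T_s(n)$. Let us see what (1) does at eigenvalue zero.

**The map $\omega$ can be nonzero.** The smallest instance is $n=2$, $s=0$ in (1): $H_0(2)=0\to\operatorname{Ind}H_0(0)=\mathbb Z_{(p)}\xrightarrow{\omega}H_1(1)=\mathbb Z_{(p)}\to H_2(2)=0$, so $\omega$ is an isomorphism and nothing lifts. A more instructive instance is the passage from $\mathsf M_3$ to $\mathsf M_5$ over $\mathbb Q$. Sequence (1) with $n=5$, $s=1$, continued one step, is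
$$0=H_0(4)\to H_1(5)\to\operatorname{Ind}_{S_3}^{S_4}H_1(3)\xrightarrow{\omega}H_2(4)\to H_3(5)=0 .$$
Here $\operatorname{Ind}S^{(2,1)}=S^{(3,1)}\oplus S^{(2,2)}\oplus S^{(2,1,1)}$, with $Z_4$ acting by $2,0,-2$, and $\operatorname{Res}S^{(3,1,1)}=S^{(3,1)}\oplus S^{(2,1,1)}$. The nonzero eigenvalues $\pm2$ are transported perfectly, as in Proposition 2. The eigenvalue-zero part $S^{(2,2)}$ is lost: $\omega$ carries it isomorphically onto $H_2(4)$.

So lifting an element $w\in\operatorname{Ind}T_s(n)$ meets two obstacles: $\omega(w)$ may be nonzero, and even if $w=\beta(y)$, one only knows $py\in\operatorname{im}\alpha$, so $y$ need not be killed by $p$. But both obstacles live in modules on which $Z_{n+1}$ acts as zero. One application of $Z_{n+1}$ removes the first, and another removes the second.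

**Lemma 3.** $Z_{n+1}^2\big(\operatorname{Ind}_{S_n}^{S_{n+1}}T_s(n)\big)\subseteq\beta(T_s(n+2))$.

*Proof.* Let $w\in\operatorname{Ind}T_s(n)$. By (3), $\omega(Z_{n+1}w)=Z_{n+1}\omega(w)=0$, so $Z_{n+1}w=\beta(y)$ for some $y\in H_s(n+2)$. Since $pw=0$, $\beta(py)=0$, so $py\in\operatorname{im}\alpha$, where $Z_{n+1}$ acts as $0$. Hence $p\,Z_{n+1}y=0$, that is, $t:=Z_{n+1}y\in T_s(n+2)$, and $\beta(t)=Z_{n+1}\beta(y)=Z_{n+1}^2w$. $\square$

So torsion survives one step whenever $Z_{n+1}^2=X'^2$ is nonzero on $\operatorname{Ind}T_s(n)$. Two questions remain. When is $X'^2\neq0$? (It can vanish on an induced module: for $m=0$ and $M=\mathbb F_p$ we have $X'=X_1=0$.) And how do we guarantee that $T_s(n+2)$ is again good enough for the next step? Here is what will come out.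

**Theorem 4.** Let $p$ be an odd prime with $p\nmid n$. If $\tilde H_d(\mathsf M_n;\mathbb Z)$ contains elements of order $p$, then so does $\tilde H_{d+u}(\mathsf M_{n+2u};\mathbb Z)$ for every $u\ge0$.

**Corollary 5.** $\tilde H_{4+u}(\mathsf M_{14+2u};\mathbb Z)$ contains elements of order $5$ for every $u\ge0$.

The problem behind the corollary is from Jakob Jonsson, "More Torsion in the Homology of the Matching Complex", arXiv:1203.5658 (2012). The result quoted there is that, for $q\ge3$, if $\tilde H_{2q}(\mathsf M_{5q+4};\mathbb Z)$ contains elements of order $5$, then so does $\tilde H_{2q+u}(\mathsf M_{5q+4+2u};\mathbb Z)$ for each $u\ge0$. The conjecture is that $\tilde H_{4+u}(\mathsf M_{14+2u};\mathbb Z)$ contains elements of order $5$ for every $u\ge9$; this would be part of the case $q=2$. Corollary 5 proves the conjecture, and since $5\nmid5q+4$, Theorem 4 extends the quoted result to $q=2$.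

*Proof of Corollary 5 from Theorem 4.* By J. Jonsson, *Five-torsion in the homology of the matching complex on 14 vertices*, J. Algebraic Combin. 29 (2009), 81–90, the group $\tilde H_4(\mathsf M_{14};\mathbb Z)$ contains elements of order $5$. As $5\nmid14$, Theorem 4 applies with $p=5$, $n=14$, $d=4$. $\square$

This is the only fact about matching complexes that is cited. The strategy for Theorem 4 is to record which multisets of eigenvalues of the $X_k$ occur on $T_s(n)$, and to show that this record alone decides which kind of step is available.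

## 3. The elements $X_k$, the functors $e_j,f_j$, and contents

**Relations.** By the branching rule, $X_m=Z_m-Z_{m-1}$ acts on the summand $S^\mu$ of $\operatorname{Res}S^\lambda$ by the content of the box $\lambda/\mu$. So, as for $Z_m$, the element $X_m$ is annihilated in $\mathbb ZS_m$ by a product of distinct factors $X_m-c$, $c\in\mathbb Z$, and the splitting of Section 1 applies to $X_m$; it also applies to $X'$, which satisfies the polynomial of $X_{m+1}$. Since $X_m$ commutes with $S_{m-1}$, the $X_k$ commute with one another. Put $s_k=(k\;k{+}1)$. Conjugating $X_k$ by $s_k$ turns $(l\,k)$ into $(l\;k{+}1)$, so $X_{k+1}=s_kX_ks_k+s_k$, i.e.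
$$X_{k+1}s_k=s_kX_k+1,\qquad s_kX_{k+1}=X_ks_k+1 .\tag{4}$$
Therefore
$$s_k(X_k+X_{k+1})=(X_{k+1}s_k-1)+(X_ks_k+1)=(X_k+X_{k+1})s_k,$$
$$s_kX_kX_{k+1}=(X_{k+1}s_k-1)X_{k+1}=X_{k+1}(X_ks_k+1)-X_{k+1}=X_kX_{k+1}s_k .$$
Also $s_k$ commutes with $X_l$ for $l\ne k,k+1$: for $l<k$ the supports are disjoint, and for $l>k+1$ we have $s_k\in S_{l-1}$. Each elementary symmetric polynomial in $X_1,\dots,X_m$ is a polynomial in $X_k+X_{k+1}$, $X_kX_{k+1}$ and the other $X_l$. So symmetric polynomials in $X_1,\dots,X_m$ are central in $\mathbb ZS_m$.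

**Definition (the functors).** Let $M$ be an $\mathbb F_pS_m$-module. $e_jM$ is the generalized $j$-eigenspace of $X_m$ on $\operatorname{Res}_{S_{m-1}}M$ (and $e_jM=0$ if $m=0$). $f_jM$ is the generalized $j$-eigenspace of $X'$ on $\operatorname{Ind}M=\mathbb F_pS_{m+1}\otimes_{S_m}M$.

Both are exact functors, $\operatorname{Res}M=\bigoplus_je_jM$ for $m\ge1$, and $\operatorname{Ind}M=\bigoplus_jf_jM$.

*Example.* Let $p=3$ and let $M$ be the trivial module of $S_2$. Then $X_2=1$, so $\operatorname{Res}M=e_1M$. The module $\operatorname{Ind}M$ has basis $[1],[2],[3]$, with $g\otimes u$ written as $[g(3)]$, and $X_3=(1\,3)+(2\,3)$ shows $X'[a]=\sum_{b\ne a}[b]$. So $X'=J-I$ with $J$ the all-ones matrix. Over $\mathbb F_3$, $J^2=3J=0$, so $X'$ has the single eigenvalue $-1=2$: $\operatorname{Ind}M=f_2M$. As $X'+1=J\ne0$, generalized eigenspaces are really needed.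

**Definition (content).** For $\gamma\in\mathbb Z_{\ge0}^{\mathbb F_p}$ with $\sum_i\gamma_i=m$, let $M[\gamma]$ be the sum of the simultaneous generalized eigenspaces of $(X_1,\dots,X_m)$ whose eigenvalue word contains each $i$ exactly $\gamma_i$ times. $M$ has content $\gamma$ if $M=M[\gamma]$. We say that $\gamma$ is a content of $M$ if $M[\gamma]\ne0$.

A multiset is determined by the polynomial having it as roots. So $M[\gamma]$ is the part of $M$ on which the coefficients of $\prod_k(t-X_k)$ have as generalized eigenvalues the coefficients of $\prod_i(t-i)^{\gamma_i}$. These coefficients are central. Hence $M=\bigoplus_\gamma M[\gamma]$ as $S_m$-modules, and $M\mapsto M[\gamma]$ is exact and functorial. In the example, $M$ has the single word $(0,1)$. Let $\epsilon_j$ be the $j$-th unit vector and $\mathbf 1=(1,\dots,1)$. Then: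

(C1) $e_j(M[\gamma])=(e_jM)[\gamma-\epsilon_j]$: drop the last letter $j$ of the word.

(C2) $f_j(M[\gamma])$ has content $\gamma+\epsilon_j$. Indeed $\prod_{k\le m+1}(t-X_k)$ is central, so it sends $g\otimes u$ to $g\prod_{k\le m+1}(t-X_k)\otimes u=(t-X')\big(g\otimes\prod_{k\le m}(t-X_k)u\big)$. On $f_j(M[\gamma])$ the operator $X'$ has generalized eigenvalue $j$, it commutes with the operators that the central coefficients of $\prod_{k\le m}(t-X_k)$ induce on the second factor, and these have the generalized eigenvalues prescribed by $\gamma$.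

## 4. The integers $a_j(\gamma)$ as $\mathfrak{sl}_2$-weights

When is $f_jM\ne0$, or $f_j^3M\ne 0$? The answer can be read off from the content. Put
$$a_j(\gamma)=[j=0]-2\gamma_j+\gamma_{j-1}+\gamma_{j+1},$$
where $[j=0]$ is $1$ if $j=0$ and $0$ otherwise. Then $\sum_ja_j(\gamma)=1$ and $a_j(\gamma\pm\epsilon_j)=a_j(\gamma)\mp2$ (as $p\geq 3$, $j\pm1\ne j$).

**Lemma 6.** Let $M\ne0$ have content $\gamma$, and let $a=a_j(\gamma)$.

1. If $a\ge1$, then $f_jM\ne0$.
2. If $a\ge3$, then $f_j^3M\ne0$.
3. If $a=0$ and $e_jM\ne0$, then $f_jM\ne0$.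
4. If $a=1$ and $e_j^2M\ne0$, then $f_j^3M\ne0$.

*Example.* Take $H_1(5)$, a lattice in $S^{(3,1,1)}$. The partition $(3,1,1)$ has box contents $0,1,2,-1,-2$, addable boxes of content $3,0,-3$ and removable boxes of content $2,-2$. For $p=3$ the content of $H_1(5)/3$ is $(\gamma_0,\gamma_1,\gamma_2)=(1,2,2)$, and $a_0=1-2+4=3$, $a_1=-4+1+2=-1$, $a_2=-1$. All addable boxes have residue $0$, so the eigenvalues $3,0,-3$ of $X'$ all vanish mod $3$: here $\operatorname{Ind}$ has only the eigenvalue zero, and the easy case is unavailable. For $p=5$ the content is $\mathbf1$, so $a_0=1$ and all other $a_j=0$. For $j=2,3$ both a removable and an addable box exist, as in part 3; for $j=1$ neither exists, and $e_1$ and $f_1$ give $0$, so the hypothesis $e_jM\ne0$ in part 3 is needed.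

*Proof.* The plan is to make $e_j,f_j$ act on partitions, compute $[e_j,f_j]$, and use the representation theory of $\mathfrak{sl}_2$.

**Step 1: pass to Grothendieck groups.** Let $G$ be the direct sum over $m\ge0$ of the Grothendieck groups of finite-dimensional $\mathbb F_pS_m$-modules, tensored with $\mathbb Q$. The exact functors $e_j,f_j$ act on $G$, and $[M]\ne0$ whenever $M\neq0$. Let $\Lambda$ be the $\mathbb Q$-span of all partitions and $D:\Lambda\to G$, $\lambda\mapsto[S^\lambda\bmod p]$. The map $D$ is surjective by James's theorem: for $p$-regular $\mu$ (no part repeated $p$ or more times) the modules $D^\mu$ are all the simple $\mathbb F_pS_m$-modules, and the multiplicities $[S^\mu:D^\lambda]$ with $\lambda,\mu$ $p$-regular form a unitriangular matrix.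

**Step 2: $e_j,f_j$ remove and add boxes.** Let $L$ be a Specht lattice over $\mathbb Z_{(p)}$ for $\lambda\vdash m$. Split $\operatorname{Res}L$ by residues of $X_m$ and $\operatorname{Ind}L$ by residues of $X'$. The functors $(\cdot)_{(j)}$ are exact, so the summands reduce mod $p$ to $e_j(L/p)$ and $f_j(L/p)$. Over $\mathbb Q$, $X_m$ acts on $S^{\lambda-A}$ by the content of $A$. By (2), $X'$ acts on $S^{\lambda+A}$ by the content sum of $\lambda+A$ minus that of $\lambda$, again the content of $A$. So over $\mathbb Q$ the $j$-summands are the sums of the $S^{\lambda-A}$, respectively $S^{\lambda+A}$, over removable, respectively addable, boxes $A$ of content $\equiv j$ (of residue $j$). By Brauer–Nesbitt, the class of the reduction of a lattice depends only on the rational module. Hence $D$ intertwines $e_j$ (resp. $f_j$) with the operator on $\Lambda$, denoted by the same letter, that sums over all removals (resp. additions) of a box of residue $j$.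

**Step 3: $D$ respects contents.** Following a chain of restrictions down to $S_1$, one sees that on $S^\lambda$ the central element $\prod_k(t-X_k)$ acts by $\prod_{A\in\lambda}(t-c(A))$, where $c(A)$ is the content of $A$. So $D(\lambda)$ has content $\gamma(\lambda)$, the number of boxes of each residue. Every simple module has a single content, so $G=\bigoplus_\gamma G_\gamma$, and by surjectivity $G_\gamma$ is spanned by the $D(\lambda)$ with $\gamma(\lambda)=\gamma$.

**Step 4: the commutator counts boxes.** We claim
$$[e_j,f_j]\lambda=(\#\text{addable boxes of residue }j-\#\text{removable boxes of residue }j)\,\lambda .$$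
In $e_jf_j\lambda$ we sum $\lambda+A-B$ over $A$ addable to $\lambda$ and $B$ removable from $\lambda+A$; in $f_je_j\lambda$ over $B$ removable from $\lambda$ and $A$ addable to $\lambda-B$. The terms $A=B$ give the two counts. For $A\ne B$ the two conditions are equivalent. If the first holds, then $\lambda-B=\lambda\cap(\lambda+A-B)$ is an intersection of partitions (as sets of boxes), hence a partition, so the second holds. If the second holds, then $A\notin\lambda$ and $\lambda+A=\lambda\cup(\lambda-B+A)$ is a union of partitions, hence a partition, so the first holds.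

**Step 5: the count is $a_j$.** Let $d_c$ be the number of boxes of $\lambda$ of content $c$. We show that for each $c\in\mathbb Z$
$$\#\text{add}_c-\#\text{rem}_c=[c=0]-2d_c+d_{c-1}+d_{c+1}.$$
Let first $c>0$. The boxes of content $c$ in $\lambda$ are $(r,r+c)$ for $r=1,\dots,d_c$. If $(r,r+c)\in\lambda$ then its left neighbor $(r,r+c-1)\in\lambda$, so $d_{c-1}\ge d_c$. If $(r,r+c-1)\in\lambda$ with $r\ge2$, then $(r-1,r+c-1)\in\lambda$, which has content $c$ and row $r-1$, so $d_c\ge d_{c-1}-1$. Thus $d_{c-1}-d_c$ and $d_c-d_{c+1}$ lie in $\{0,1\}$. The only candidate for addition is $(d_c+1,d_c+1+c)$. Its left neighbor is in $\lambda$ iff $d_{c-1}\ge d_c+1$, and its upper neighbor is in $\lambda$ (or absent) iff $d_{c+1}\ge d_c$. So it is addable iff $(d_{c-1}-d_c,\,d_c-d_{c+1})=(1,0)$. The only candidate for removal is $(d_c,d_c+c)$. Its right neighbor is missing iff $d_{c+1}<d_c$, and its lower neighbor is missing iff $d_{c-1}\le d_c$. So it is removable iff the pair is $(0,1)$. In all four cases the difference is $(d_{c-1}-d_c)-(d_c-d_{c+1})$,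 as claimed. The case $c<0$ follows by transposing $\lambda$. For $c=0$ put $u=d_0-d_1$ and $v=d_0-d_{-1}$, which lie in $\{0,1\}$ by the above and its transpose. The candidate $(d_0+1,d_0+1)$ is addable iff $d_1\ge d_0$ and $d_{-1}\ge d_0$, i.e. $u=v=0$. The candidate $(d_0,d_0)$ is removable iff $d_1<d_0$ and $d_{-1}<d_0$, i.e. $u=v=1$. The difference is $1-u-v$, as claimed. Summing over $c\equiv j$ gives $[e_j,f_j]\lambda=a_j(\gamma(\lambda))\lambda$.

**Step 6: decompose into $\mathfrak{sl}_2$-strings.** Put $h_j=[e_j,f_j]$. Since $e_j$ raises and $f_j$ lowers $a_j$ by $2$, we have $[h_j,e_j]=2e_j$ and $[h_j,f_j]=-2f_j$, so $\Lambda$ is an $\mathfrak{sl}_2$-module. The operator $e_j$ is locally nilpotent, since it removes boxes. So is $f_j$: a box that becomes addable when $A$ is added is adjacent to $A$, so its residue is $j\pm1\ne j$, and at most as many boxes of residue $j$ can be added in succession as were addable at the start. By the Poincaré–Birkhoff–Witt theorem the submodule generated by a weight vector $v$ is spanned by the $f_j^ae_j^bv$,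 of which only finitely many are nonzero. So $\Lambda$ is a sum of finite-dimensional modules. By complete reducibility, $\Lambda$ and its quotient $G$ are direct sums of irreducibles $V(r)$, where $\dim V(r)=r+1$ and the weights are $r,r-2,\dots,-r$, each of multiplicity one. By Step 3, $h_j$ acts on $G_\gamma$ as $a_j(\gamma)$, so $v=[M]\neq0$ is a vector of weight $a$.

**Step 7: read off the four statements.** In $V(r)$ the power $f^k$ is injective on weight $a$ as soon as $a-2k\ge-r$, and weight $a$ occurs only if $r\ge|a|$.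

1. If $a\ge1$, then $r\ge a$ gives $a+r\ge2$, so $f_jv\ne0$.
2. If $a\ge3$, then $r\ge a$ gives $a+r\ge6$, so $f_j^3v\ne0$.
3. If $a=0$ and $f_jv=0$, then $v$ lies in copies of $V(0)$, so $e_jv=0$, i.e. $e_jM=0$.
4. If $a=1$ and $f_j^3v=0$, then $v$ lies in copies of $V(r)$ with $r$ odd and $r<5$, i.e. of $V(1)$ and $V(3)$. The vector $e_j^2v$ has weight $5$, so it is $0$, i.e. $e_j^2M=0$. $\square$

## 5. Three inductions at residue zero force $X'^2\ne0$

Now we answer when the square in Lemma 3 is nonzero. The hypothesis is one that Lemma 6 can deliver.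

**Lemma 7.** Let $U$ be an $\mathbb F_pS_n$-module. If $f_0^3U\neq0$, then $X'^2\ne0$ on $f_0U$.

*Proof.* **Step 1: set up operators on a triple induction.** On $\operatorname{Ind}_{S_n}^{S_{n+3}}U=\mathbb F_pS_{n+3}\otimes_{S_n}U$ let $x_k$ ($k=1,2,3$) and $\sigma_k$ ($k=1,2$) be right multiplication of the group-algebra factor by $X_{n+k}$ and by $(n{+}k\;\,n{+}k{+}1)$. These elements centralize $S_n$, so the operators are well defined. Right multiplication reverses products, but $X_{m+1}=sX_ms+s$ reads the same backwards. So $x_{k+1}=\sigma_kx_k\sigma_k+\sigma_k$, and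
$$x_{k+1}\sigma_k=\sigma_kx_k+1,\qquad\sigma_kx_{k+1}=x_k\sigma_k+1,\qquad\sigma_k^2=1.\tag{5}$$
The $x$'s commute, $\sigma_1$ commutes with $x_3$, and $\sigma_2$ with $x_1$. The computation after (4) used only these relations, so $\sigma_k$ commutes with $x_k+x_{k+1}$ and $x_kx_{k+1}$. Hence $\sigma_1,\sigma_2$ commute with the elementary symmetric polynomials in $x_1,x_2,x_3$.

**Step 2: locate $Y=f_0^3U$ and show it is stable under $\sigma_1,\sigma_2$.** Identify $\operatorname{Ind}_{S_{n+1}}^{S_{n+2}}\operatorname{Ind}_{S_n}^{S_{n+1}}U$ with $\operatorname{Ind}_{S_n}^{S_{n+2}}U$ by $g'\otimes(g\otimes u)\mapsto g'g\otimes u$. The second $X'$ becomes $g'X_{n+2}g\otimes u=g'gX_{n+2}\otimes u$, since $X_{n+2}$ commutes with $g\in S_{n+1}$, and the operator induced from the first $X'$ becomes right multiplication by $X_{n+1}$. The same holds one level up. So $Y$ is the simultaneous generalized $0$-eigenspace of $x_1,x_2,x_3$. It is also the simultaneous generalized $0$-eigenspace of their elementary symmetric polynomials, since a triple of eigenvalues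 on which these vanish is $(0,0,0)$. So $Y$ is stable under $\sigma_1,\sigma_2$.

**Step 3: assume $X'^2=0$ on $f_0U$ and deduce $x_1+x_2=0$ on $Y$.** The assumption gives $x_1^2=0$ on $\operatorname{Ind}_{S_{n+1}}^{S_{n+3}}f_0U$, which contains $Y$. Put $\sigma=\sigma_1$, $c=x_1+x_2$, $y=x_2-x_1$. On $Y$, using $\sigma x_1\sigma=x_2-\sigma$ and $\sigma x_2=x_1\sigma+1$,
$$0=\sigma x_1^2\sigma=(x_2-\sigma)^2=x_2^2-x_2\sigma-\sigma x_2+1=x_2^2-x_2\sigma-x_1\sigma,$$
so $x_2^2=c\sigma$. On the other hand $x_1x_2=(c-x_1)x_1=cx_1$, hence $x_2^2=(c-x_1)x_2=cx_2-cx_1=cy$. Thus $c\sigma=cy$. As $c$ and $y$ commute,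
$$c=(c\sigma)\sigma=cy\sigma=y(c\sigma)=y(cy)=cy^2 .$$
Since $y$ is a difference of commuting nilpotent operators on $Y$, it is nilpotent, so $1-y^2$ is invertible and $c=0$.

**Step 4: repeat one place further and conclude.** We now have $x_2=-x_1$ on $Y$, so $x_2^2=0$. Step 3 applied to $(x_2,x_3,\sigma_2)$ gives $x_3=-x_2=x_1$. Now conjugate $x_1+x_2=0$ by $\sigma_2$, which commutes with $x_1$:
$$0=\sigma_2(x_1+x_2)\sigma_2=x_1+(x_3-\sigma_2)=2x_1-\sigma_2 .$$
So $\sigma_2=2x_1$ on $Y$ and $\sigma_2^2=4x_1^2=0$. But $\sigma_2^2=1$, so $Y=0$, a contradiction. $\square$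

For the induction we will also need that the image $x^2W$ is visible to $e_0$.

**Lemma 8.** Let $U$ be an $\mathbb F_pS_n$-module, $W=f_0U$, $x=X'|_W$. If $x^2W\ne0$, then $e_0(x^2W)\ne0$.

*Proof.* Let $\pi_0$, a polynomial in $X'$, be the projection $\operatorname{Ind}U\to W$, and put $w(u)=\pi_0(1\otimes u)$ for $u\in U$. The elements $1\otimes u$ generate $\operatorname{Ind}U$ over $S_{n+1}$, so the $w(u)$ generate $W$. Since $x$ is $S_{n+1}$-linear, $x^2w(u)\ne0$ for some $u$. On $1\otimes u$ the left action of $X_{n+1}$ and $X'$ agree, and the left action commutes with $X'$, so $X_{n+1}^N(1\otimes u)=X'^N(1\otimes u)$ and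
$$X_{n+1}^N\,x^2w(u)=X'^N\,x^2w(u)=0\quad\text{for large }N .$$
Thus $0\ne x^2w(u)\in e_0(x^2W)$. $\square$

## 6. Contents of torsion are symmetric

**Lemma 9.** If $T_s(n)[\gamma]\ne0$, then $\gamma_i=\gamma_{-i}$ for all $i$.

*Proof.* **Step 1: reduce to $\mathbb F_p$-coefficients.** The long exact sequence of $0\to\mathbb Z_{(p)}\xrightarrow{p}\mathbb Z_{(p)}\to\mathbb F_p\to0$ contains $H_{s-2}(n;\mathbb F_p)\to H_s(n)\xrightarrow{p}H_s(n)$. So $T_s(n)$ is an $S_n$-equivariant quotient of $H_{s-2}(n;\mathbb F_p)$, and it suffices to prove the claim for all contents of all $H_s(n;\mathbb F_p)$. We use induction on $n$. For $n=0,1$ the only possible contents are $0$ and $\epsilon_0$.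

**Step 2: strip the last letter.** Let $n\ge2$ and $H_s(n;\mathbb F_p)[\gamma]\ne0$. Choose $j$ with $N=e_j(H_s(n;\mathbb F_p)[\gamma])\ne0$. It has $S_{n-1}$-content $\gamma-\epsilon_j$ by (C1), and by Lemma 1 the element $Z_{n-1}=-X_n$ has generalized eigenvalue $-j$ on it. Use (1) over $\mathbb F_p$; there $Z_{n-1}=0$ on $\operatorname{im}\alpha$, and $Z_{n-1}=X'$ on the induced module.

**Step 3: the case $j\ne0$.** Then $N\cap\operatorname{im}\alpha=0$, so $\beta$ embeds $N$ in the generalized $(-j)$-eigenspace of $X'$, which is $f_{-j}H_s(n-2;\mathbb F_p)$. By (C2), $\gamma-\epsilon_j=\gamma''+\epsilon_{-j}$ for some content $\gamma''$ of $H_s(n-2;\mathbb F_p)$. By induction $\gamma''$ is symmetric, hence so is $\gamma=\gamma''+\epsilon_j+\epsilon_{-j}$.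

**Step 4: the case $j=0$.** If $N\cap\operatorname{im}\alpha\ne0$, then $\gamma-\epsilon_0$ is a content of $\operatorname{im}\alpha$, a quotient of $H_{s-1}(n-1;\mathbb F_p)$, so it is symmetric by induction. If $N\cap\operatorname{im}\alpha=0$, then $\beta$ embeds $N$ in $f_0H_s(n-2;\mathbb F_p)$, so $\gamma-2\epsilon_0$ is a content of $H_s(n-2;\mathbb F_p)$ and is symmetric. In both cases $\gamma$ is symmetric. $\square$

## 7. The step at a nonzero residue and the step at residue zero

We refine Proposition 2 and Lemma 3 so that they keep track of contents and also leave behind information about $e_j$. The $e_j$-information looks superfluous now; Section 8 will need it.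

**Lemma 10 (step A).** Let $i\ne0$, $f_i(T_s(n)[\gamma])\ne0$, and $\gamma'=\gamma+\epsilon_i+\epsilon_{-i}$. Then $e_{-i}(T_s(n+2)[\gamma'])\neq0$. In particular $T_s(n+2)[\gamma']\ne0$.

*Proof.* By (3), $Z_{n+1}=-X_{n+2}$ on $T_s(n+2)$ and $Z_{n+1}=X'$ on $\operatorname{Ind}T_s(n)$. So the isomorphism of Proposition 2 for the residue $i$ reads
$$e_{-i}T_s(n+2)\cong f_iT_s(n)$$
as $S_{n+1}$-modules. By (C2) the right side contains the nonzero submodule $f_i(T_s(n)[\gamma])$ of content $\gamma+\epsilon_i$. Its preimage lies in $(e_{-i}T_s(n+2))[\gamma+\epsilon_i]$, which is $e_{-i}(T_s(n+2)[\gamma'])$ by (C1). $\square$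

**Lemma 11 (step B).** Let $f_0^3(T_s(n)[\gamma])\ne0$ and $\gamma'=\gamma+2\epsilon_0$. Then $e_0^2(T_s(n+2)[\gamma'])\ne0$. In particular $T_s(n+2)[\gamma']\ne0$.

*Proof.* **Step 1: find a nonzero submodule in the image of $\beta$.** Let $W=f_0(T_s(n)[\gamma])\subset\operatorname{Ind}T_s(n)$ and $x=X'|_W=Z_{n+1}|_W$. By Lemma 7, $x^2W\ne0$, and by Lemma 3, $x^2W\subseteq\beta(T_s(n+2))$.

**Step 2: choose preimages in the right summand.** By (C2), $x^2W$ has $S_{n+1}$-content $\gamma+\epsilon_0$, and $Z_{n+1}$ is nilpotent on it. The map $\beta$ is $S_{n+1}$-equivariant, so replacing a preimage in $T_s(n+2)$ by its component in the generalized $0$-eigenspace of $Z_{n+1}=-X_{n+2}$ and of $S_{n+1}$-content $\gamma+\epsilon_0$ gives again a preimage. Hence $\beta(T')\supseteq x^2W$ for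
$$T'=(e_0T_s(n+2))[\gamma+\epsilon_0]=e_0(T_s(n+2)[\gamma'])$$
by (C1).

**Step 3: apply $e_0$ once more.** The submodule $T'\cap\beta^{-1}(x^2W)$ of $T'$ maps onto $x^2W$, and $e_0(x^2W)\ne0$ by Lemma 8. As $e_0$ is exact, $e_0T'\ne0$, i.e. $e_0^2(T_s(n+2)[\gamma'])\ne0$. $\square$

## 8. Passing the multiples of $\mathbf 1$: proof of Theorem 4

Fix $s$, and let $\mathcal P(n)$ be the statement that there is $\gamma$ such that

(A) $f_i(T_s(n)[\gamma])\ne0$ for some $i\ne0$, or

(B) $f_0^3(T_s(n)[\gamma])\ne0$.

Clearly $\mathcal P(n)$ implies $T_s(n)\ne0$. The weights $a_j$ decide between (A) and (B) for almost every symmetric $\gamma$.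

**Lemma 12.** If $T_s(n)[\gamma]\ne0$ and $\gamma$ is not a multiple of $\mathbf1$, then (A) or (B) holds for $\gamma$.

*Proof.* By Lemma 9, $\gamma$ is symmetric, so $a_i(\gamma)=a_{-i}(\gamma)$. Together with $\sum_ja_j=1$ this gives
$$a_0=1-2\sum_{i=1}^{(p-1)/2}a_i .$$
If some $a_i\ge1$ with $i\ne0$, Lemma 6(1) gives (A). Otherwise $a_i\le0$ for all $i\ne0$. If all these were $0$, then $a_0=1$, so $a_j=[j=0]$ for every $j$, which says $\gamma_{j+1}-\gamma_j=\gamma_j-\gamma_{j-1}$ for all $j\in\mathbb Z/p$. The constant difference, added $p$ times around the cycle, gives $0$, so it is $0$ and $\gamma$ is a multiple of $\mathbf1$, which is excluded. So some $a_i<0$ with $i\ne0$, whence $a_0\ge3$, and Lemma 6(2) gives (B). $\square$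

If $\gamma$ is a multiple of $\mathbf1$, then $a_0=1$ and $a_i=0$ for $i\ne0$, and parts 1 and 2 of Lemma 6 give neither (A) nor (B). This is where the information about $e_j$ from the previous step comes in, through parts 3 and 4.

**Lemma 13.** $\mathcal P(n)$ implies $\mathcal P(n+2)$.

*Proof.* Lemma 10 in case (A), or Lemma 11 in case (B), gives $T_s(n+2)[\gamma']\ne0$. If $\gamma'$ is not a multiple of $\mathbf1$, Lemma 12 applies to $n+2$ and $\gamma'$. Suppose $\gamma'$ is a multiple of $\mathbf1$, so $a_0(\gamma')=1$ and $a_i(\gamma')=0$ for $i\ne0$.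

If we came by step A with index $i\ne0$, then $e_{-i}(T_s(n+2)[\gamma'])\ne0$ and $a_{-i}(\gamma')=0$. Lemma 6(3) gives $f_{-i}(T_s(n+2)[\gamma'])\ne0$, which is (A) since $-i\ne0$.

If we came by step B, then $e_0^2(T_s(n+2)[\gamma'])\ne0$ and $a_0(\gamma')=1$. Lemma 6(4) gives $f_0^3(T_s(n+2)[\gamma'])\ne0$, which is (B). $\square$

*Proof of Theorem 4.* Suppose $\tilde H_d(\mathsf M_n;\mathbb Z)$ has elements of order $p$ and $p\nmid n$. With $s=n-2d-2$ we have $T_s(n)\ne0$, so $T_s(n)[\gamma]\neq0$ for some $\gamma$. Since $\sum_i\gamma_i=n$ is not divisible by $p$, $\gamma$ is not a multiple of $\mathbf1$. Lemma 12 gives $\mathcal P(n)$, and Lemma 13 gives $\mathcal P(n+2u)$ for all $u\ge0$. Hence $T_s(n+2u)\ne0$. As $s=(n+2u)-2(d+u)-2$, this says that $\tilde H_{d+u}(\mathsf M_{n+2u};\mathbb Z)$ contains elements of order $p$. $\blacksquare$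

The hypothesis $p\nmid n$ is used only at the start, where no previous step has supplied information about $e_j$. Later values $n+2u$ may well be divisible by $p$: already $14+2\cdot3=20$ is, in the family of Corollary 5. With Theorem 4 proved, Corollary 5 follows as in Section 2, and in particular $\tilde H_{4+u}(\mathsf M_{14+2u};\mathbb Z)$ contains elements of order $5$ for every $u\ge9$, which is the conjecture.
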